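\title{Conformal classes without a spherical metric of cone angle $2\pi(4g-3)$}

\begin{abstract}
For every $g\ge 2$ we exhibit closed Riemann surfaces of genus $g$ with a marked point $P$ that carry no conformal metric of curvature $+1$ with a single conical point, at $P$, of angle $2\pi(4g-3)$. This disproves a conjecture from the paper \emph{Ricci surfaces} of A.~Moroianu and S.~Moroianu. The same surfaces carry no such metric for the angle $2\pi(2\ell+1)$, $\ell\ge g$, once the gluing parameter is small in terms of $\ell$. They are obtained by attaching a very small surface of genus $g-1$, which contains $P$, to a rectangular torus. The proof computes the holonomy of the metric along the neck in two ways. Seen from the small surface, it is too close to the identity; seen from the torus, it is bounded away from the identity at the relevant scale, by a rigidity property of the Lam\'e equation on rectangular tori.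
\end{abstract}

\section{The problem and the result}\label{sec:intro}

\subsection{Spherical metrics with one conical point}

A conformal metric on the unit disk is \emph{conical of angle $\theta>0$} at a point $z_0$ if it has the form $|z-z_0|^{\theta/\pi-2}h$ with $h$ a smooth conformal metric. The definition carries over to Riemann surfaces by means of local holomorphic coordinates. The name comes from the case $h=|dz|^2$, $z_0=0$: with $\beta=\theta/2\pi$, $z=re^{i\phi}$ and $\varrho=r^\beta/\beta$, the metric $|z|^{2\beta-2}|dz|^2$ becomes $d\varrho^2+\beta^2\varrho^2d\phi^2$, the flat cone on which the circle of radius $\varrho$ about the vertex has length $\theta\varrho$.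

Let $M$ be a closed oriented surface of genus $g\ge2$ with a conformal structure, and let $P\in M$. A \emph{spherical metric with a conical singularity at $P$ of angle $\theta$} is a conformal metric that is smooth of Gaussian curvature $+1$ on $M\setminus\{P\}$ and conical of angle $\theta$ at $P$. We write conformal metrics as $e^{2u}|dz|^2$, so that curvature $+1$ means $\Delta u=-e^{2u}$. For the angles $\theta=2\pi(2\ell+1)$ studied here, the condition at $P=\{z=0\}$ reads $u=2\ell\log|z|+(\text{smooth})$.

By the Gauss--Bonnet formula such a metric has area $\theta-\pi(4g-2)$. Hence $\theta>\pi(4g-2)$ is necessary. A theorem of Troyanov gives existence, in any prescribed conformal class, when $\pi(4g-2)<\theta<\pi(4g+2)$, that is, when the area lies strictly between $0$ and the area $4\pi$ of the round sphere. For $\theta=2\pi(2\ell+1)$ the area is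
\begin{equation}\label{eq:area}
\mathcal A=4\pi(\ell+1-g),
\end{equation}
so $\ell\ge g$ is necessary, and then $\mathcal A\ge4\pi$: these angles all lie outside Troyanov's range, and $\ell=g$ is its upper endpoint. The angle $2\pi(4g-3)$ is the case $\ell=2g-2\ge g$. For this angle it is known that, for every $g\ge2$, at least one conformal structure on $M$ and one point $P$ carry a spherical metric. The following conjecture comes from \cite{MM}.

\medskip
\noindent\textbf{Conjecture.} \emph{In every conformal class on $M$ and for every point $P\in M$ there is a spherical metric on $M$ with a conical singularity at $P$ of angle $2\pi(4g-3)$.}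
\medskip

A naive count, which is not used below, explains why one might expect this. A spherical metric is locally the pullback of the round metric by a holomorphic map $f$ to $\mathbb{CP}^1$, and it is determined by the Schwarzian derivative of $f$. On a fixed Riemann surface with a fixed point $P$, the candidates for the Schwarzian have a prescribed double pole at $P$, so they form an affine space over the quadratic differentials with at most a simple pole at $P$, of complex dimension $3g-2$. The absence of a logarithm in $f$ at $P$ is one complex equation and leaves $6g-6$ real parameters. The monodromy of $f$ is then a conjugacy class of representations of $\pi_1(M)$ in $PSL_2(\mathbb C)$, and the requirement that it consist of rotations cuts $12g-12$ real dimensions down to $6g-6$. So there are as many equations as unknowns for every conformal class and every $P$, and solutions exist in at least one case. But the equations are real, and a balanced real system may have no solution. We show that this happens.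

\subsection{The surfaces $X_\varepsilon$ and the theorem}

Let $\Lambda=a\mathbb Z+ib\mathbb Z$ with $a,b>0$, let $Y=\mathbb C/\Lambda$ be the corresponding rectangular torus, $O=0\in Y$, and choose $r_0>0$ such that the disk $\{|z|<4r_0\}$ embeds in $Y$. Let $Z$ be any closed Riemann surface of genus $g-1$ with two points $P\ne Q$. Identify a neighborhood of $Q$ that does not contain $P$ with $\{|s|>\frac12\}\cup\{\infty\}$, where $Q=\{s=\infty\}$. For small $\varepsilon>0$ let $X_\varepsilon$ be obtained from
\[
Y\setminus\{|z|\le\varepsilon/2\}\qquad\text{and}\qquad Z\setminus\{|s|\ge 2r_0/\varepsilon\}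
\]
by the identification $z=\varepsilon s$ of the annuli $\{\varepsilon/2<|z|<2r_0\}$ and $\{\frac12<|s|<2r_0/\varepsilon\}$. Thus $X_\varepsilon$ is the union of $Y\setminus\{|z|<\varepsilon\}$ and $Z\setminus\{|s|>1\}$ along a circle: a closed Riemann surface of genus $g$ that contains $P$. One should picture the torus $Y$ with a copy of $Z$, shrunk by the factor $\varepsilon$, inserted at $O$.

\begin{theorem}\label{thm:main}
Let $g\ge2$, $\ell\ge g$, and let $Y,Z,P,Q,s$ be as above. There is $\varepsilon_0>0$ such that for $0<\varepsilon<\varepsilon_0$ the surface $X_\varepsilon$ carries no spherical metric with a single conical singularity, at $P$, of angle $2\pi(2\ell+1)$.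
\end{theorem}

\begin{corollary}\label{cor:main}
Let $g\ge2$. The Conjecture is false in genus $g$. Moreover, the upper endpoint $\pi(4g+2)$ cannot be included in Troyanov's range: there are a conformal structure on $M$ and a point $P$ that carry no spherical metric with a conical singularity at $P$ of angle $\pi(4g+2)$.
\end{corollary}

\begin{proof}
Take $\ell=2g-2$, respectively $\ell=g$, and transport the conformal structure of $X_\varepsilon$ and the point $P$ to $M$ by an orientation-preserving diffeomorphism.
\end{proof}

We claim nonexistence for these angles only; nothing is asserted about other angles.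

\section{The idea: a commutator measures area}\label{sec:idea}

Let $\mathbf g_0=4|dw|^2/(1+|w|^2)^2$ be the round metric on $\mathbb{CP}^1$ and $d$ its distance, so that $d(0,w)=2\arctan|w|$. We write elements of $SU(2)$, and their action on $\mathbb{CP}^1$ by rotations, as
\begin{equation}\label{eq:su2}
A=\begin{pmatrix}p&q\\-\bar q&\bar p\end{pmatrix},\qquad |p|^2+|q|^2=1,\qquad A\cdot w=\frac{pw+q}{-\bar qw+\bar p},
\end{equation}
and we put $p(A)=p$, $q(A)=q$. The entry $q$ measures how far $A$ moves the point $0$, and for $q=0$, $p=e^{i\phi}$ the matrix $A$ is the rotation $w\mapsto e^{2i\phi}w$ about $0$.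

Suppose that $X_\varepsilon$ carries a metric $\mathbf g$ as in Theorem~\ref{thm:main}. Continuing a local isometry $f$ to the round sphere along loops gives a homomorphism from $\pi_1(X_\varepsilon)$ to the rotation group, the holonomy. It cannot be trivial: a holomorphic map $X_\varepsilon\to\mathbb{CP}^1$ of degree $n$ with a single critical point has local degree $2(n+g)-1>n$ there, by the Riemann--Hurwitz formula, which is impossible. The circle $|z|=\mathrm{const}$ in the neck separates $X_\varepsilon$. It is the commutator $[\alpha_1,\alpha_2]$ of two loops on the torus, and it is, up to orientation, a product $\prod[\gamma_{2i-1},\gamma_{2i}]$ of $g-1$ commutators of loops on $Z$. So its holonomy can be computed from either side.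

Consider the simplest scenario. As $\varepsilon\to0$, the area $\mathcal A$ concentrates near $Z$, and on the torus away from $O$ the metric is close to $\delta^2|dz|^2$ for some small $\delta$. There $f\approx\frac\delta2z+\mathrm{const}$, and the holonomies along $\alpha_1,\alpha_2$ act near $0\in\mathbb{CP}^1$ almost as the translations by $\frac\delta2a$ and $\frac\delta2ib$. The model for this is the pair
\[
A_1=\cos s+\sin s\,J,\qquad A_2=\cos t+\sin t\,K,\qquad J=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\quad K=\begin{pmatrix}0&i\\i&0\end{pmatrix},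
\]
with $2s=\delta a$ and $2t=\delta b$: since $A_1\cdot0=\tan s$ and $A_2\cdot0=i\tan t$, these rotations move $0$ by $\delta a$ along the real axis and by $\delta b$ along the imaginary axis. With $I=\mathrm{diag}(i,-i)$ we have $JK=I=-KJ$, hence $A_1A_2-A_2A_1=2\sin s\sin t\,I$ and
\[
[A_1,A_2]=1+2\sin s\sin t\;I\,(A_2A_1)^{-1},\qquad (A_2A_1)^{-1}=(\cos s-\sin s\,J)(\cos t-\sin t\,K).
\]
The $(1,1)$ entry of $(A_2A_1)^{-1}$ is $\cos s\cos t+i\sin s\sin t$, and therefore
\[
p([A_1,A_2])=1-2\sin^2s\,\sin^2t+\tfrac i2\sin2s\,\sin2t=1+\tfrac i2\,\delta^2ab+O(\delta^4).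
\]
Two translations of the plane commute; two rotations that approximate them fail to commute, and the defect $\delta^2ab$ is the area of the parallelogram that they span, here the area of $Y$ in the metric $\delta^2|dz|^2$. On the other side, $Z$ is smaller than $Y$ by the factor $\varepsilon$, so one expects the loops $\gamma_i$ to have length $O(\varepsilon\delta)$. Then each holonomy $G_i$ of $\gamma_i$ moves $0$ by $O(\varepsilon\delta)$, and for such matrices $p(\prod[G_{2i-1},G_{2i}])=1+O(\varepsilon^2\delta^2)$. For small $\varepsilon$ the two values of the neck holonomy are incompatible.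

Three things separate this computation from a proof.
\begin{enumerate}
\item The holonomy must be defined on $\pi_1(X_\varepsilon)$, not only on $\pi_1(X_\varepsilon\setminus P)$, and the relation between the two sides must hold in $SU(2)$, not only up to sign. This uses that the angle is an odd multiple of $2\pi$ (Section~\ref{sec:dev}).
\item The metric is not known. Since $\mathcal A\ge4\pi$, area can concentrate at points of $Z$, of $Y$, or at any scale in the neck. One must show that loops on $Z$ which avoid the concentration points have length $O(\varepsilon\delta)$, where $\delta$ is the scale of the metric on $Y$, and that the neck can be crossed by a path of length $O(\delta)$ (Sections~\ref{sec:est} and \ref{sec:loops}). Because holonomy depends only on homotopy classes in $X_\varepsilon$, it does not see the concentrated area.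
\item The limit on the torus need not be the flat metric. The metric may fail to collapse, or it may collapse to a flat metric with singularities. The parallelogram spanned by the two translation vectors may then have zero area; for instance, if $A_1$ and $A_2$ both fix $0$, they commute and there is no contradiction. On a rectangular torus this is excluded by Proposition~\ref{prop:rigid}.
\end{enumerate}

\section{Developing maps and holonomy in $SU(2)$}\label{sec:dev}

\subsection{Liouville's theorem and the Schwarzian derivative}

We recall three standard facts.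

\emph{Liouville's theorem.} A smooth conformal metric of curvature $1$ on a simply connected Riemann surface equals $f^*\mathbf g_0$ for a holomorphic immersion $f$ into $\mathbb{CP}^1$, a \emph{developing map}, which is unique up to composition with the group $PSU(2)=SO(3)$ of rotations. In a coordinate $z$,
\begin{equation}\label{eq:liouville}
e^u=\frac{2|f'|}{1+|f|^2},\qquad \partial_zu=\frac{f''}{2f'}-\frac{f'\bar f}{1+|f|^2}.
\end{equation}

\emph{The Schwarzian derivative} $\{f,z\}=(f''/f')'-\frac12(f''/f')^2$ does not change when $f$ is composed with a M\"obius transformation, and it is holomorphic wherever $f$ is an immersion into $\mathbb{CP}^1$, poles of $f$ included. If $S=\{f,z\}$, then $(f')^{-1/2}$ and $f(f')^{-1/2}$ solve $y''+\frac12Sy=0$. Conversely, if $S$ is holomorphic on a disk and $y_1,y_2$ are independent solutions, then $y_1/y_2$ is an immersion of the disk into $\mathbb{CP}^1$, and every local solution of $\{f,z\}=S$ is a M\"obius transform of $y_1/y_2$.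

\emph{The Schwarzian of a developing map.} Differentiating the second formula in \eqref{eq:liouville} and subtracting its square, the terms that contain $\bar f$ cancel, and
\begin{equation}\label{eq:schwarz}
\{f,z\}=2\big(\partial_z^2u-(\partial_zu)^2\big).
\end{equation}
This has a consequence that we use twice to see through a point where area concentrates.

\begin{lemma}\label{lem:schwarz}
Let $e^{2v_k}|dz|^2$ be smooth metrics of curvature $1$ on a disk $D$ with center $x$, and let $d_k$ be constants such that $v_k-d_k$ converges in $C^2_{\mathrm{loc}}(D\setminus x)$. Then the holomorphic functions $S_k=2(\partial_z^2v_k-(\partial_zv_k)^2)$ converge locally uniformly on all of $D$.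
\end{lemma}

\begin{proof}
By \eqref{eq:schwarz} the $S_k$ are holomorphic on $D$. They depend only on $v_k-d_k$, so they converge uniformly on each circle about $x$, and the maximum principle applied to $S_k-S_j$ gives uniform convergence inside the circle.
\end{proof}

\subsection{The lift to $SU(2)$}

Let $\pi\colon\widetilde X\to X$ be the universal cover of a closed Riemann surface, $x\in X$ and $\tilde x$ a point over $x$. We identify the class of a loop $\gamma$ at $x$ with the deck transformation that sends $\tilde x$ to the endpoint of the lift of $\gamma$ starting at $\tilde x$. If paths are composed from left to right, this is an isomorphism from $\pi_1(X,x)$ onto the deck group. Commutators are $[\alpha,\beta]=\alpha\beta\alpha^{-1}\beta^{-1}$.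

\begin{proposition}\label{prop:dev}
Let $\mathbf g$ be a spherical metric on $X$ with a single conical point $P$, of angle $2\pi(2\ell+1)$ with $\ell\ge1$ an integer, and let $x\ne P$. There are a holomorphic map $f\colon\widetilde X\to\mathbb{CP}^1$ with $f(\tilde x)=0$ and a homomorphism $\rho\colon\pi_1(X,x)\to SU(2)$ such that $f^*\mathbf g_0=\pi^*\mathbf g$ and $f\circ\gamma=\rho(\gamma)\cdot f$ for all $\gamma$.
\end{proposition}

\begin{proof}
\emph{Extension over $P$.} Let $z$ be a coordinate centered at $P$ and $u=2\ell\log|z|+v$ with $v$ smooth. Then $\partial_zu=\ell/z+\partial_zv$, so the function $S$ in \eqref{eq:schwarz}, which is single-valued and holomorphic on a punctured disk, equals $-2\ell(\ell+1)z^{-2}+O(|z|^{-1})$. The equation $y''+\frac12Sy=0$ has a regular singular point at $0$ with indicial equation $r(r-1)=\ell(\ell+1)$, hence with exponents $\ell+1$ and $-\ell$. By the Frobenius method it has solutions $y_1=z^{\ell+1}\eta_1$ and $y_2=z^{-\ell}\eta_2+cy_1\log z$, with $\eta_1,\eta_2$ holomorphic and nonzero at $0$. A turn about $0$ adds $2\pi ic$ to $y_2/y_1$. If $c\ne0$, this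 is a M\"obius transformation with exactly one fixed point. It is conjugate to the monodromy about $P$ of a local developing map, which is a rotation, and a rotation has two fixed points or is the identity. So $c=0$, and $y_1/y_2=z^{2\ell+1}\eta_1/\eta_2=\varphi^{2\ell+1}$ for a local coordinate $\varphi$ at $P$. Every local developing map near $P$ is therefore a M\"obius transform of $\varphi^{2\ell+1}$: it is single-valued and extends over $P$ with local degree $2\ell+1$. Consequently a local developing map continues along every path in the simply connected surface $\widetilde X$ and defines $f\colon\widetilde X\to\mathbb{CP}^1$. We compose it with a rotation to get $f(\tilde x)=0$. By the uniqueness in Liouville's theorem, $f\circ\gamma$ differs from $f$ by a rotation for each deck transformation $\gamma$.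

\emph{The lift.} A rotation determines its matrix only up to sign. To fix the signs coherently we replace $f$ by the pair $f(f')^{-1/2},(f')^{-1/2}$, on which matrices act linearly; globally these are sections of a square root of the tangent bundle. The canonical bundle $K_X$ has even degree $2g-2$, so there is a line bundle $\kappa$ with $\kappa^2=K_X$. The meromorphic form $df$ on $\widetilde X$ has only even orders: $0$, or $-2$ at a pole of $f$, at points not over $P$, and $2\ell$ or $-(2\ell+2)$ at points over $P$. Hence $(df)^{-1}$ has local square roots, unique up to sign, and since $\widetilde X$ is simply connected there is a meromorphic section $\psi$ of $\pi^*\kappa^{-1}$ with $\psi^2=(df)^{-1}$. Let $f\circ\gamma=A\cdot f$ with $A$ as in \eqref{eq:su2}. Then $d(f\circ\gamma)=(-\bar qf+\bar p)^{-2}df$, so $\gamma^*\psi=\pm(-\bar qf+\bar p)\psi$, and multiplying by $f\circ\gamma$ gives $\gamma^*(f\psi)=\pm(pf+q)\psi$ with the same sign. For the column $\Psi=(f\psi,\psi)^T$ this says $\gamma^*\Psi=\rho(\gamma)\Psi$ with $\rho(\gamma)=\pm A\in SU(2)$, and $\rho(\gamma)$ is unique because $f\psi$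 and $\psi$ are linearly independent. Finally $(\beta\gamma)^*\Psi=\gamma^*\beta^*\Psi=\gamma^*(\rho(\beta)\Psi)=\rho(\beta)\rho(\gamma)\Psi$.
\end{proof}

\subsection{Short loops and commutators}

The next lemma contains all the algebra of the proof. Part (a) turns lengths into matrix entries, part (b) bounds the neck holonomy from the side of $Z$, and part (c) is the general form of the computation in Section~\ref{sec:idea}.

\begin{lemma}\label{lem:algebra}
\begin{enumerate}
\item[(a)] If $A\in SU(2)$, then $|q(A)|\le\frac12d(0,A\cdot0)$. In the setting of Proposition~\ref{prop:dev}, if a loop $\gamma$ at $x$ that avoids $P$ has $\mathbf g$-length at most $L$, then $|q(\rho(\gamma))|\le L/2$.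
\item[(b)] For $h\ge1$ there is a constant $C_h$ with the following property. If $G_1,\dots,G_{2h}\in SU(2)$ satisfy $|q(G_i)|\le\eta\le1$ and $\Gamma=\big(\prod_{i=1}^h[G_{2i-1},G_{2i}]\big)^{\pm1}$, then $|p(\Gamma)-1|\le C_h\eta^2$ and $|q(\Gamma)|\le C_h\eta$.
\item[(c)] If $A_1,A_2\in SU(2)$, $q_i=q(A_i)$ and $\Gamma=[A_1,A_2]$, then
\[
2\,|\operatorname{Im}(\bar q_1q_2)|\le|p(\Gamma)-1|+|q(\Gamma)|\,(|q_1|+|q_2|).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $A\cdot0=q/\bar p$, the distance $d=d(0,A\cdot0)$ satisfies $\tan(d/2)=|q|/|p|$, so $|q|=\sin(d/2)\le d/2$. The map $f$ preserves lengths of paths, and the lift of $\gamma$ joins $\tilde x$ to $\gamma\tilde x$, where $f$ takes the values $0$ and $\rho(\gamma)\cdot0$.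

(b) Write $p(G_i)=|p_i|e^{i\phi_i}$ and $D_i=\mathrm{diag}(e^{i\phi_i},e^{-i\phi_i})$. Then $G_i=D_i+F_i+H_i$, where $F_i$ is the off-diagonal part of $G_i$, with entries of modulus at most $\eta$, and $H_i=(|p_i|-1)D_i$ has entries of modulus $1-\sqrt{1-|q(G_i)|^2}\le\eta^2$. Also $G_i^{-1}=G_i^*=D_i^{-1}+F_i^*+H_i^*$ is a decomposition of the same kind. Expand the product of commutators, a word of length $4h$. The term that contains only factors $D_i^{\pm1}$ equals $1$, because diagonal matrices commute. A term with exactly one factor $F_i$ or $F_i^*$ and otherwise only factors $D_j^{\pm1}$ is off-diagonal, of size at most $\eta$. Every other term contains a factor of type $H$ or two factors of type $F$, and is $O(\eta^2)$. This gives both bounds for the exponent $+1$, and $p(\Gamma^{-1})=\overline{p(\Gamma)}$, $q(\Gamma^{-1})=-q(\Gamma)$.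

(c) Compare the $(1,1)$ entries in $A_1A_2-A_2A_1=(\Gamma-1)A_2A_1$. On the left we get $(p_1p_2-q_1\bar q_2)-(p_2p_1-q_2\bar q_1)=2i\operatorname{Im}(\bar q_1q_2)$. On the right we get $(p(\Gamma)-1)(A_2A_1)_{11}+q(\Gamma)(A_2A_1)_{21}$, where $|(A_2A_1)_{11}|\le1$ and $(A_2A_1)_{21}=-\bar q_2p_1-\bar p_2\bar q_1$.
\end{proof}

Part (b) does not require the $G_i$ to be close to $\pm1$: they may rotate about $0$ by large angles, and these angles cancel in the commutators.

\section{Rigidity on a rectangular torus}\label{sec:lame}

Both kinds of limit on the torus, collapsed or not, will be described by a meromorphic function on $\mathbb C$ on which the periods act by Euclidean motions. The following proposition says that on a rectangular torus these motions are translations that span the plane.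

\begin{proposition}\label{prop:rigid}
Let $\Lambda=a\mathbb Z+ib\mathbb Z$ with $a,b>0$. Let $W$ be a nonconstant meromorphic function on $\mathbb C$ that is an immersion into $\mathbb{CP}^1$ on $\mathbb C\setminus\Lambda$, and suppose that
\begin{equation}\label{eq:affine}
W(z+a)=\chi_1W(z)+t_1,\qquad W(z+ib)=\chi_2W(z)+t_2,\qquad|\chi_1|=|\chi_2|=1 .
\end{equation}
Then $\chi_1=\chi_2=1$ and $\operatorname{Im}(\bar t_1t_2)\ne0$.
\end{proposition}

The function $W=cz$ is the flat scenario of Section~\ref{sec:idea}. In general $(W')^{-1/2}$ solves a Lam\'e equation, and the proof rests on the signs of the Weierstrass function along four lines.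

\subsection{The function $\wp$ and the Lam\'e equation}

Let $\wp$ be the Weierstrass function of $\Lambda$: it is even, $\Lambda$-periodic, equal to $z^{-2}+O(z^2)$ at $0$, holomorphic off $\Lambda$, and $\wp(z)=\wp(w)$ if and only if $z\equiv\pm w$ modulo $\Lambda$. Since $\bar\Lambda=\Lambda$, we have $\wp(\bar z)=\overline{\wp(z)}$. On the lines $\mathbb R$, $i\mathbb R$, $\frac a2+i\mathbb R$, $\frac{ib}2+\mathbb R$ we have $\bar z\equiv\pm z$, so $\wp$ is real there. Two distinct points of the closed rectangle with vertices $0,\frac a2,\frac{a+ib}2,\frac{ib}2$ are never related by $z\equiv\pm w$, so $\wp$ is injective along the path $0\to\frac a2\to\frac{a+ib}2\to\frac{ib}2\to0$. It starts at $+\infty$ and ends at $-\infty$, hence it is strictly decreasing. Put $e_1=\wp(\frac a2)>e_2=\wp(\frac{a+ib}2)>e_3=\wp(\frac{ib}2)$. Each of the four lines is obtained from a side of the rectangle by the maps $z\mapsto\pm z+\lambda$, so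
\begin{equation}\label{eq:wp}
\wp\ge e_1\ \text{on }(0,a),\quad e_2\le\wp\le e_1\ \text{on }\tfrac a2+i\mathbb R,\quad e_3\le\wp\le e_2\ \text{on }\tfrac{ib}2+\mathbb R,\quad\wp\le e_3\ \text{on }i(0,b),
\end{equation}
with equality only at half-periods.

\begin{example}\label{ex:one}
Functions $W$ with poles do occur in Proposition~\ref{prop:rigid}. The function $\wp(z-\frac{ib}2)-e_3$ has double poles without residue on $\frac{ib}2+\Lambda$ and double zeros on $\Lambda$, and no other zeros or poles because $\wp$ has degree $2$. Its primitive $W$ satisfies the hypotheses with $\chi_1=\chi_2=1$. Integrating $W'$ along $[0,a]$ and along $\frac a2+i[0,b]$ and using \eqref{eq:wp}, we find $t_1>0$ and $t_2/i\ge(e_2-e_3)b>0$, in agreement with the conclusion.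
\end{example}

Let $n\ge1$ be an integer, $B\in\mathbb C$, and consider the Lam\'e equation
\begin{equation}\label{eq:lame}
y''=\big(n(n+1)\wp+B\big)y .
\end{equation}
The exponents at $0$ are $-n$ and $n+1$. Because $\wp$ is even, the Frobenius recursion for $z^r\sum_kc_kz^{2k}$ determines $c_k$ after division by $(r+2k+n)(r+2k-n-1)$. For $k\ge1$ this is $2k(2k-2n-1)\ne0$ when $r=-n$, and it is positive when $r=n+1$. So there is no logarithm at $0$, nor, by periodicity, at any point of $\Lambda$, and all solutions are meromorphic on $\mathbb C$ with poles only in $\Lambda$. They form a two-dimensional space $\mathcal V$. The operators $T_1y(z)=y(z+a)$ and $T_2y(z)=y(z+ib)$ on $\mathcal V$ commute, and they have determinant $1$ because the Wronskian of two solutions is constant.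

\begin{lemma}\label{lem:lame}
Suppose that $0\ne y\in\mathcal V$ and $T_jy=\mu_jy$ with $|\mu_j|=1$ for $j=1,2$. Then neither $T_1$ nor $T_2$ is scalar, $\mu_1,\mu_2\in\{\pm1\}$, and the function $y^*(z)=\overline{y(\bar z)}$ equals $\kappa y$ for a constant $\kappa$ with $|\kappa|=1$.
\end{lemma}

\begin{proof}
Put $V=n(n+1)\wp+B$. The plan is to integrate by parts along the four lines of \eqref{eq:wp}: the two lines that miss $\Lambda$, applied to $y$, locate $B$, and the two lines through $\Lambda$, applied to the solution that vanishes at $0$, then exclude scalar monodromy.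

\emph{Location of $B$.} The function $\Phi(x)=y(x+\frac{ib}2)$ is smooth on $\mathbb R$ and $\Phi(x+a)=\mu_1\Phi(x)$. As $|\mu_1|=1$, the product $\Phi'\bar\Phi$ is $a$-periodic, and integrating its derivative gives $-\int_0^a|\Phi'|^2=\int_0^aV|\Phi|^2$. The imaginary part of this identity shows that $B$ is real. Since $\wp>e_3$ and $\Phi\ne0$ almost everywhere on this line, $(n(n+1)e_3+B)\int_0^a|\Phi|^2<\int_0^aV|\Phi|^2\le0$. The function $\Psi(t)=y(\frac a2+it)$ satisfies $\Psi''=-V\Psi$ and $\Psi(t+b)=\mu_2\Psi(t)$, so $\int_0^b|\Psi'|^2=\int_0^bV|\Psi|^2$. Since $\wp<e_1$ almost everywhere on this line, $0\le\int_0^bV|\Psi|^2<(n(n+1)e_1+B)\int_0^b|\Psi|^2$. Thus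
\begin{equation}\label{eq:B}
n(n+1)e_3+B<0<n(n+1)e_1+B .
\end{equation}
By \eqref{eq:wp}, this means that $V>0$ on $(0,a)$ and $V<0$ on $i(0,b)$.

\emph{$T_1$ and $T_2$ are not scalar.} Let $y_0=z^{n+1}+\cdots\in\mathcal V$ be the solution that vanishes at $0$. If $T_1$ is scalar, $y_0$ vanishes to order $n+1$ also at $a$. Then $\Phi_0(x)=y_0(x)$ is smooth on $[0,a]$ and vanishes at both ends, so $0=\int_0^a(\Phi_0'\bar\Phi_0)'=\int_0^a(|\Phi_0'|^2+V|\Phi_0|^2)>0$; the integrand is bounded because $|\Phi_0|^2$ vanishes to order $2n+2$ where $V$ has its double poles. This is a contradiction. If $T_2$ is scalar, $\Psi_0(t)=y_0(it)$ vanishes to order $n+1$ at $0$ and $b$ and satisfies $\Psi_0''=-V\Psi_0$, so $0=\int_0^b(\Psi_0'\bar\Psi_0)'=\int_0^b(|\Psi_0'|^2-V|\Psi_0|^2)>0$, again a contradiction.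

\emph{The multipliers.} Since $B$ is real and $\wp$ is even with $\wp(\bar z)=\overline{\wp(z)}$, the functions $y^*$ and $\hat y(z)=y(-z)$ lie in $\mathcal V$. From $y^*(z+a)=\overline{y(\bar z+a)}$ and $y^*(z+ib)=\overline{y(\bar z-ib)}$ we see that $y^*$ has multipliers $(\bar\mu_1,\overline{\mu_2^{-1}})=(\mu_1^{-1},\mu_2)$ under $(T_1,T_2)$, while $\hat y$ has multipliers $(\mu_1^{-1},\mu_2^{-1})$. Suppose $\mu_1\ne\pm1$. Then $\mu_1\ne\mu_1^{-1}$, so $y,\hat y$ is a basis of $\mathcal V$ and the eigenvalue $\mu_1^{-1}$ of $T_1$ is simple. Hence $y^*$ is a multiple of $\hat y$, which gives $\mu_2=\mu_2^{-1}$, and $T_2$ acts by $\mu_2$ on both $y$ and $\hat y$. So $T_2$ is scalar, which is excluded. Thus $\mu_1=\pm1$. Suppose $\mu_2\ne\pm1$. Then $y,\hat y$ have different $T_2$-eigenvalues, so they form a basis, and $T_1$ acts on both by $\mu_1=\mu_1^{-1}$, which is excluded as well.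

Finally, $\det T_1=1$ and $\mu_1=\pm1$ show that $\mu_1$ is the only eigenvalue of $T_1$. As $T_1$ is not scalar, its eigenspace is the line $\mathbb Cy$, and this line contains $y^*$. So $y^*=\kappa y$, and $y=(y^*)^*=\bar\kappa\kappa y$ gives $|\kappa|=1$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:rigid}}

By \eqref{eq:affine}, $W'(z+a)=\chi_1W'(z)$ and $W'(z+ib)=\chi_2W'(z)$, so $W''/W'$ is an elliptic function, whose residues are the orders of $W'$. Off $\Lambda$ the order of $W'$ is $0$, or $-2$ at a pole of $W$, since an immersion has only simple poles. Let $m\ge0$ be the number of poles of $W$ in $Y\setminus O$. The residues of an elliptic function sum to zero over $Y$, so $W'$ has order $2m$ at the points of $\Lambda$.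

If $m=0$, then $W'$ is entire and $|W'|$ is periodic, so $W'$ is a constant $c\ne0$. Then $\chi_1=\chi_2=1$, $t_1=ca$, $t_2=icb$, and $\operatorname{Im}(\bar t_1t_2)=|c|^2ab>0$.

Let $m\ge1$. All orders of $W'$ are even, so $y=(W')^{-1/2}$ is a meromorphic function on $\mathbb C$. It satisfies $y(z+a)=\mu_1y(z)$ and $y(z+ib)=\mu_2y(z)$ with $\mu_j^2=\chi_j^{-1}$, so $|\mu_j|=1$. The function $y''/y=-\frac12\{W,z\}$ is elliptic and holomorphic off $\Lambda$. At $0$ the function $y$ has a pole of order $m$, so $y''/y=m(m+1)z^{-2}+O(z^{-1})$. The residue at this only pole vanishes, hence $y''/y-m(m+1)\wp$ is entire and elliptic, a constant $B$. So $y$ solves \eqref{eq:lame} with $n=m$, and Lemma~\ref{lem:lame} applies. It gives $\chi_j=\mu_j^{-2}=1$.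

The periods $t_j$ are not zero. Indeed, from $W'=y^{-2}$ we get $(yW)''=y''W+2y'y^{-2}-2y'y^{-2}=y''W$, so $yW\in\mathcal V$; it is independent of $y$ because $W$ is not constant; and $T_j(yW)=\mu_jy(W+t_j)$. If $t_j=0$, then $T_j$ acts by $\mu_j$ on the basis $y,yW$, contrary to Lemma~\ref{lem:lame}.

It remains to see that $t_1$ and $t_2$ are not parallel; they are in fact orthogonal. Let $\lambda^2=\kappa$. Then $(\lambda y)^*=\bar\lambda\lambda^2y=\lambda y$. Replacing $y$ by $\lambda y$ and $W$ by $\lambda^{-2}W$ does not change $\bar t_1t_2$, so we may assume $y^*=y$. Then $W^*(z)=\overline{W(\bar z)}$ has derivative $(y^*)^{-2}=W'$, so $W^*-W$ is constant and $W^*$ has the same periods as $W$. But $W^*(z+a)=W^*(z)+\bar t_1$ and $W^*(z+ib)=\overline{W(\bar z-ib)}=W^*(z)-\bar t_2$. Hence $t_1\in\mathbb R\setminus0$ and $t_2\in i\mathbb R\setminus0$, and $\operatorname{Im}(\bar t_1t_2)=t_1t_2/i\ne0$. \qed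

\begin{example}\label{ex:hex}
Proposition~\ref{prop:rigid} fails for the hexagonal lattice $\Lambda'=\mathbb Z+e^{i\pi/3}\mathbb Z$. Its invariance under multiplication by $e^{i\pi/3}$ forces $g_2=0$, so $\wp'^2=4\wp^3-g_3$ with $g_3\ne0$, and $\wp''=6\wp^2$. Let $\wp(z_0)=0$ and $c=\wp'(z_0)$, so $c^2=-g_3$. Since $\wp''$ has double zeros at $\pm z_0$ and $\wp'$ has degree $3$, the elliptic function $F=(\wp'-c)/(\wp'+c)$ has a triple zero at $z_0$, a triple pole at $-z_0$, and no other zeros or poles. So $W=F^{1/3}$ is meromorphic on $\mathbb C$ with simple zeros and poles, and $W'/W=\frac13\wp''\cdot2c/(\wp'^2-c^2)=c/\wp$ vanishes only on $\Lambda'$. Thus $W$ is an immersion off $\Lambda'$, the periods multiply it by cube roots of unity, and $t_1=t_2=0$.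
\end{example}

\section{Uniform estimates on the degenerating surfaces}\label{sec:est}

From now on we assume that Theorem~\ref{thm:main} fails. Then there are $\varepsilon_k\to0$ and spherical metrics $\mathbf g_k$ on $X_k=X_{\varepsilon_k}$ with a single conical point, at $P$, of angle $2\pi(2\ell+1)$. All have the same area $\mathcal A$, given by \eqref{eq:area}. We pass to subsequences without changing notation, and $C$ denotes constants that do not depend on $k$.

\subsection{Reference metric and mean oscillation}

Fix a smooth conformal metric $\hat{\mathbf g}_Z$ on $Z\setminus Q$ that equals $|ds|^2$ for $|s|\ge\frac34$. Let $\hat{\mathbf g}_k$ be the metric on $X_k$ that equals $|dz|^2$ on $\{|z|\ge\varepsilon_k\}\subset Y$ and $\varepsilon_k^2\hat{\mathbf g}_Z$ on the rest. Since $|dz|^2=\varepsilon_k^2|ds|^2$, it is smooth, and it equals $\varepsilon_k^2\hat{\mathbf g}_Z$ on the whole part of $X_k$ that comes from $Z$. Its curvature $\hat K$ vanishes outside $Z\setminus\{|s|>\frac34\}$, and the total absolute curvature $\kappa_0=\int|\hat K|\,d\hat A$ is invariant under scaling, hence independent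 of $k$. Write
\[
\mathbf g_k=e^{2U_k}\hat{\mathbf g}_k,\qquad \Delta_{\hat{\mathbf g}_k}U_k=\hat K-e^{2U_k}\ \text{ off }P,\qquad U_k\to-\infty\ \text{ at }P .
\]
On $Y\setminus\{|z|<\varepsilon_k\}$, which is flat and does not contain $P$, we write $u_k=U_k$; there $\mathbf g_k=e^{2u_k}|dz|^2$.

No bound on $U_k$ can be expected, because the metrics may collapse and concentrate. What can be bounded is the oscillation of $U_k$ in the mean. The conformal structures degenerate, so the estimate has to come from a conformally invariant quantity, and the Dirichlet energy is one. The energy of $U_k$ itself is infinite because of the logarithm at $P$, so we truncate. A \emph{median} of a function $v$ on a domain $\Omega$ of finite area is a number $c$ with $|\{v>c\}|\le\frac12|\Omega|$ and $|\{v<c\}|\le\frac12|\Omega|$.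

\begin{lemma}\label{lem:bmo}
Let $\Omega$ be a connected, relatively compact domain with smooth boundary in a Riemann surface with a fixed smooth conformal metric. There is a constant $C(\Omega)$ such that for every $k$, every conformal embedding $\phi\colon\Omega\to X_k$ and every median $c$ of $U_k\circ\phi$ we have $\int_\Omega|U_k\circ\phi-c|\le C(\Omega)$.
\end{lemma}

\begin{proof}
For $\alpha<\beta$ let $T=\min(\max(U_k,\alpha),\beta)$. The function $T-\alpha$ is Lipschitz, takes values in $[0,\beta-\alpha]$ and vanishes near $P$. Its gradient equals $\nabla U_k$ where $\alpha<U_k<\beta$ and vanishes almost everywhere else. Integrating by parts on $(X_k,\hat{\mathbf g}_k)$,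
\[
\int_{X_k}|\nabla T|^2=\int_{X_k}\nabla(T-\alpha)\cdot\nabla U_k=\int_{X_k}(T-\alpha)(e^{2U_k}-\hat K)\le(\beta-\alpha)(\mathcal A+\kappa_0).
\]
Let $s>0$, take $\alpha=c$, $\beta=c+s$, and put $V=(T-\alpha)\circ\phi=\min((U_k\circ\phi-c)^+,s)$. Since $\phi$ is injective and the Dirichlet energy is conformally invariant, $\int_\Omega|\nabla V|^2\le s(\mathcal A+\kappa_0)$. Let $\bar V$ be the mean of $V$. The Poincar\'e inequality and the embedding $W^{1,2}(\Omega)\subset L^4(\Omega)$ give $\|V-\bar V\|_{L^4}\le C_\Omega\|\nabla V\|_{L^2}$. The function $V$ vanishes on the set $N=\{U_k\circ\phi\le c\}$, and $|N|\ge\frac12|\Omega|$, so $|\bar V|\,|\Omega|^{1/4}\le2^{1/4}|\bar V|\,|N|^{1/4}\le2^{1/4}\|V-\bar V\|_{L^4}$. Hence $\|V\|_{L^4}^4\le Cs^2$, and since $V=s$ where $U_k\circ\phi-c\ge s$, we get $|\{U_k\circ\phi-c\ge s\}|\le Cs^{-2}$. With $\alpha=c-s$, $\beta=c$ and $V=(\beta-T)\circ\phi$, which vanishes on $\{U_k\circ\phi\ge c\}$, the same lines give $|\{U_k\circ\phi-c\le-s\}|\le Cs^{-2}$. Therefore $\int_\Omega|U_k\circ\phi-c|\le\int_0^\infty\min(|\Omega|,2Cs^{-2})\,ds$.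
\end{proof}

\subsection{The neck}

Let $R=\{1<|\xi|<8\}$, and for $\varepsilon_k\le\rho\le r_0/4$ let $R_\rho=\{\rho<|z|<8\rho\}$ and let $c_{\rho,k}$ be a median of $u_k$ on $R_\rho$. Lemma~\ref{lem:bmo} for $\Omega=R$ and $\phi(\xi)=\rho\xi$ gives
\begin{equation}\label{eq:ring}
\int_{R_\rho}|u_k-c_{\rho,k}|\le C\rho^2
\end{equation}
with $C$ independent of $k$ and $\rho$. The outermost ring defines the scale of $\mathbf g_k$ on the torus:
\[
c_k=c_{r_0/4,\,k},\qquad\delta_k=e^{c_k}.
\]
The first point is that the typical size of $e^{u_k}$ does not grow as one moves down the neck toward $Z$. This is where it matters that $P$ lies on $Z$: on the torus side, $u_k$ is superharmonic.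

\begin{lemma}\label{lem:mono}
$c_{\rho,k}\le c_k+C$ for all $\varepsilon_k\le\rho\le r_0/4$, with $C$ independent of $k$ and $\rho$.
\end{lemma}

\begin{proof}
Let $\bar u_k(r)$ be the mean of $u_k$ on the circle $|z|=r$, for $\varepsilon_k\le r\le2r_0$. By the divergence theorem on the complement of the disk,
\[
2\pi r\,\bar u_k'(r)=\oint_{|z|=r}\partial_ru_k=-\int_{Y\setminus\{|z|\le r\}}\Delta u_k=\int_{Y\setminus\{|z|\le r\}}e^{2u_k}\ge0 .
\]
The mean of $u_k$ over $R_\rho$ equals $\frac{2\pi}{|R|}\int_1^8\bar u_k(\rho t)\,t\,dt$, so it is nondecreasing in $\rho$. By \eqref{eq:ring} it differs from $c_{\rho,k}$ by at most $C/|R|$.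
\end{proof}

Medians do not bound lengths: area may concentrate in the neck, and the number of scales between $\varepsilon_k$ and $r_0$ tends to infinity. Since the total area is bounded, however, one direction avoids the concentrations at all scales at once.

\begin{lemma}\label{lem:ray}
For large $k$ there is an angle $\theta_k$ such that $u_k\le c_k+C$ on the segment $\{\arg z=\theta_k,\ 2\varepsilon_k\le|z|\le r_0/2\}$. In particular this segment has $\mathbf g_k$-length at most $C\delta_k$.
\end{lemma}

\begin{proof}
For a finite measure $\nu$ in the plane let $\mathcal N\nu(\xi)=\frac1{2\pi}\int\log\frac1{|\xi-y|}\,d\nu(y)$ be its logarithmic potential, so that $\Delta\mathcal N\nu=-\nu$. Let $\rho_i=2^i\varepsilon_k$ for those $i\ge0$ with $\rho_i\le r_0/4$, and let $v_i(\xi)=u_k(\rho_i\xi)$ on $R$. Then $\Delta v_i=-\nu_i$, where $\nu_i=\rho_i^2e^{2v_i}\,d^2\xi$ is the area measure of $\mathbf g_k$ on $R_{\rho_i}$ in the coordinate $\xi$. So $H_i=v_i-c_{\rho_i,k}-\mathcal N\nu_i$ is harmonic on $R$. We have $\|\mathcal N\nu_i\|_{L^1(R)}\le\frac{\mathcal A}{2\pi}\sup_{y\in R}\int_R|\log|\xi-y||\,d^2\xi$,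 and $\|v_i-c_{\rho_i,k}\|_{L^1(R)}\le C$ by \eqref{eq:ring}. Hence $\|H_i\|_{L^1(R)}\le C$, and the mean value property on unit disks gives $|H_i|\le C$ on $2\le|\xi|\le4$.

It remains to bound $\mathcal N\nu_i$ from above on a ray. If $\arg\xi=\theta$ and $y\in R$, then $|\xi-y|$ is at least the distance $|y|\,|\sin(\theta-\arg y)|$ from $y$ to the line through $0$ and $\xi$, and $|y|>1$. So
\[
\mathcal N\nu_i(\xi)\le\frac1{2\pi}L_i(\theta),\qquad L_i(\theta)=\int\log\frac1{|\sin(\theta-\arg y)|}\,d\nu_i(y)\ge0 .
\]
A point lies in at most three of the rings $R_{\rho_i}$, so the masses of the $\nu_i$ add up to at most $3\mathcal A$. The mean of $\log\frac1{|\sin\theta|}$ over $[0,2\pi]$ is $\log2$, so the mean of $\sum_iL_i$ is at most $3\mathcal A\log2$, and there is $\theta_k$ with $L_i(\theta_k)\le3\mathcal A\log2$ for all $i$. For this angle, $u_k\le c_{\rho_i,k}+C\le c_k+C$ on the part $2\rho_i\le|z|\le4\rho_i$ of the ray, by Lemma~\ref{lem:mono}. The largest $\rho_i$ exceeds $r_0/8$, so these parts cover $2\varepsilon_k\le|z|\le r_0/2$.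
\end{proof}

\subsection{Compactness away from finitely many points}

On the fixed surfaces $Y$ and $Z$ we upgrade the bound in the mean to smooth bounds away from the points where area concentrates. Recall that measures $\mu_k$ converge \emph{vaguely} to $\mu$ on an open set if they converge against continuous functions of compact support. A sequence of bounded mass has a vaguely convergent subsequence, and then $\limsup\mu_k(K)\le\mu(K)$ for compact $K$.

\begin{lemma}\label{lem:compact}
Let $\Omega$ be a Riemann surface with a smooth conformal metric $\hat{\mathbf g}$ of finite area $|\Omega|$. Let $e^{2v_k}\hat{\mathbf g}$ be smooth metrics on $\Omega$ of curvature $1$ and area at most $\mathcal A$, and let $d_k$ be constants with $\int_\Omega|v_k-d_k|\,d\hat A\le C$. Then $d_k\le C$, and after passing to a subsequence the following holds. The measures $\mu_k=e^{2v_k}d\hat A$ converge vaguely to a measure $\mu$ of mass at most $\mathcal A$; the set $\Sigma=\{x:\mu(\{x\})\ge\pi\}$ is finite; and $v_k-d_k$ is bounded in every $C^j$ on compact subsets of $\Omega\setminus\Sigma$. Moreover, either $d_k$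 converges and $\Sigma=\emptyset$, or $d_k\to-\infty$ and $\mu$ is supported on $\Sigma$.
\end{lemma}

\begin{proof}
By Jensen's inequality the mean of $2v_k$ over $\Omega$ is at most $\log(\mathcal A/|\Omega|)$, and by hypothesis it is at least $2d_k-2C/|\Omega|$. So $d_k\le C$. Vague compactness gives $\mu$, and $\Sigma$ has at most $\mathcal A/\pi$ points. We also arrange that $d_k$ converges or tends to $-\infty$.

\emph{Bounds off $\Sigma$.} Let $x\notin\Sigma$. Choose a coordinate $z$ near $x$ and concentric disks $D_r$ about $x$ such that $\overline{D_{2\varrho}}$ is a compact subset of the chart with $\mu(\overline{D_{2\varrho}})<\pi$. Then $m_k=\mu_k(D_{2\varrho})<\pi$ for large $k$. Write the metric as $e^{2w_k}|dz|^2$; then $w_k-v_k$ is a fixed smooth function and $\Delta w_k=-e^{2w_k}$. Let $N_k$ be the logarithmic potential of $\mu_k|_{D_{2\varrho}}$ and $H_k=w_k-N_k$. As in the proof of Lemma~\ref{lem:ray}, $H_k-d_k$ is harmonic and bounded in $L^1(D_{2\varrho})$, so $|H_k-d_k|\le C$ on $D_{3\varrho/2}$. Jensen's inequality for the probability measure $\mu_k/m_k$ on $D_{2\varrho}$ gives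
\[
e^{3N_k(x')}\le\int_{D_{2\varrho}}|x'-y|^{-3m_k/2\pi}\,\frac{d\mu_k(y)}{m_k},\qquad\frac{3m_k}{2\pi}<\frac32<2 .
\]
Integrating in $x'$ shows that $e^{3N_k}$ is bounded in $L^1(D_{3\varrho/2})$. Since $d_k\le C$, the density $e^{2w_k}=e^{2N_k}e^{2(H_k-d_k)}e^{2d_k}$ is bounded in $L^{3/2}(D_{3\varrho/2})$. For $x'\in D_\varrho$, split the integral that defines $N_k(x')$. The part over $D_{3\varrho/2}$ is bounded by H\"older's inequality, because $\log|\cdot|\in L^3_{\mathrm{loc}}$. On the rest $\varrho/2\le|x'-y|\le3\varrho$, so the logarithm is bounded. Hence $w_k-d_k$ is bounded on $D_\varrho$. It solves $\Delta(w_k-d_k)=-e^{2d_k}e^{2(w_k-d_k)}$ with $e^{2d_k}\le C$, so interior elliptic estimates give $C^{1,1/2}$ bounds and then, by iteration of the Schauder estimates, $C^j$ bounds on smaller disks. A compact subset of $\Omega\setminus\Sigma$ is covered by finitely many such disks.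

\emph{The alternative.} If $d_k\to-\infty$, then $e^{2v_k}\to0$ locally uniformly off $\Sigma$, so $\mu$ is supported on $\Sigma$. Suppose that $d_k$ converges and that $x\in\Sigma$. Let $D$ be a coordinate disk about $x$ with $D\cap\Sigma=\{x\}$, and write the metrics as $e^{2w_k}|dz|^2$ on $D$. After passing to a subsequence, $w_k$ converges in $C^\infty_{\mathrm{loc}}(D\setminus x)$, and by Lemma~\ref{lem:schwarz} the Schwarzians $S_k$ converge locally uniformly on $D$. We recover the metrics from the $S_k$ and from data at one point $z_1\in D\setminus x$. Normalize the developing map $f_k$ on $D$ by a rotation so that $f_k(z_1)=0$ and $f_k'(z_1)>0$. By \eqref{eq:liouville}, $f_k'(z_1)=\frac12e^{w_k(z_1)}=:\omega_k$ and $f_k''/f_k'(z_1)=2\partial_zw_k(z_1)$. The functions $y_{2,k}=(\omega_k/f_k')^{1/2}$ and $y_{1,k}=f_ky_{2,k}$ solve $y''+\frac12S_ky=0$ with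
\[
y_{1,k}(z_1)=0,\quad y_{1,k}'(z_1)=\omega_k,\quad y_{2,k}(z_1)=1,\quad y_{2,k}'(z_1)=-\partial_zw_k(z_1).
\]
Coefficients and initial values converge, so the solutions converge locally uniformly on $D$. The limits have Wronskian $\lim\omega_k\ne0$, hence no common zero. From $f_k'=\omega_k/y_{2,k}^2$ and \eqref{eq:liouville} we get $e^{w_k}=2\omega_k/(|y_{1,k}|^2+|y_{2,k}|^2)$, which is therefore bounded near $x$. So $\mu(\{x\})=0$, contrary to $x\in\Sigma$.
\end{proof}

\subsection{The scales of $Z$ and of $Y$}

\emph{On $Z$.} Let $\Omega_Z=Z\setminus\{|s|\ge8\}$ with the metric $\hat{\mathbf g}_Z$; it embeds in $X_k$ for large $k$. Let $c_k^Z$ be a median of $U_k$ on $\Omega_Z$. By Lemma~\ref{lem:bmo}, $\int_{\Omega_Z}|U_k-c_k^Z|\le C$. The ring $\{1<|s|<8\}\subset\Omega_Z$ is $R_{\varepsilon_k}$, and \eqref{eq:ring} in the coordinate $s$ says that $\int|U_k-c_{\varepsilon_k,k}|\le C$ over it. The triangle inequality gives $|c_k^Z-c_{\varepsilon_k,k}|\le C$, and Lemma~\ref{lem:mono} gives $c_k^Z\le c_k+C$. On $\Omega_Z\setminus P$ we have $\mathbf g_k=e^{2v_k}\hat{\mathbf g}_Z$ with $v_k=U_k+\log\varepsilon_k$.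 Lemma~\ref{lem:compact} with $d_k=c_k^Z+\log\varepsilon_k$ yields a finite set $\Sigma_Z\subset\Omega_Z\setminus P$ such that, for every compact $K\subset\Omega_Z\setminus(P\cup\Sigma_Z)$,
\begin{equation}\label{eq:Zscale}
\mathbf g_k\le(C_K\,\varepsilon_k\delta_k)^2\,\hat{\mathbf g}_Z\quad\text{on }K,
\end{equation}
because $e^{d_k}=\varepsilon_ke^{c_k^Z}\le C\varepsilon_k\delta_k$.

\emph{On $Y$.} Fix $0<\eta\le r_0/4$ and let $\Omega_\eta=Y\setminus\{|z|\le\eta\}$, which embeds in $X_k$ when $\varepsilon_k\le\eta$. It contains $R_{r_0/4}$, so by Lemma~\ref{lem:bmo} and \eqref{eq:ring} a median of $u_k$ on $\Omega_\eta$ differs from $c_k$ by at most $C(\eta)$, and $\int_{\Omega_\eta}|u_k-c_k|\le C(\eta)$. Apply Lemma~\ref{lem:compact} with $d_k=c_k$ on $\Omega_\eta$ for a sequence $\eta\downarrow0$ and take a diagonal subsequence. Then $\delta_k\le C$; the area measures $\mu_k$ converge vaguely on $Y\setminus O$ to a measure $\mu$ of mass at most $\mathcal A$; the set $\Sigma=\{x\in Y\setminus O:\mu(\{x\})\ge\pi\}$ is finite; $u_k-c_k$ converges in $C^\infty_{\mathrm{loc}}(Y^*)$, where $Y^*=Y\setminus(O\cup\Sigma)$;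 and one of the following holds.
\begin{itemize}
\item \textbf{No collapse:} $c_k$ converges and $\Sigma=\emptyset$.
\item \textbf{Collapse:} $\delta_k\to0$ and $\mu$ is supported on $\Sigma$.
\end{itemize}

\section{The holonomy along the neck}\label{sec:loops}

The estimate of Lemma~\ref{lem:algebra}(b) is tied to the normalization $f=0$ at the base point, and the base point has to be within distance $O(\varepsilon_k\delta_k)$ of the loops on $Z$. We therefore place it at the inner end of the ray of Lemma~\ref{lem:ray} and bring the loops on $Y$ to it along the ray (Figure~\ref{fig:loops}). Choose $\sigma\in[2,4]$ such that the circle $|s|=\sigma$ misses $\Sigma_Z$, and let $x_k$ be the point $s=\sigma e^{i\theta_k}$, that is, $z=\sigma\varepsilon_ke^{i\theta_k}$.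

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (-3,-2) rectangle (3,2);
\draw[very thick,->] (-3,-2) -- (0.4,-2);
\draw[very thick] (0.4,-2) -- (3,-2);
\draw[very thick,->] (-3,-2) -- (-3,0.3);
\draw[very thick] (-3,0.3) -- (-3,2);
\node[below] at (0.4,-2) {$a$};
\node[left] at (-3,0.3) {$ib$};
\draw (0,0) circle (1);
\fill[gray!40] (0,0) circle (0.25);
\draw (0,0) circle (0.25);
\draw[very thick] (130:0.25) -- (130:1) arc (130:0:1);
\draw[dashed] (1,0) .. controls (1.6,-1.6) and (-1,-1.7) .. (-3,-2);
\fill (130:0.25) circle (0.05);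
\fill (1,0) circle (0.05);
\fill (-3,-2) circle (0.05);
\node at (-0.48,0.05) {$x_k$};
\node[right] at (1,0) {$r_1$};
\node at (0.75,1.05) {$\tau_k$};
\node at (0,-0.5) {$Z$};
\end{tikzpicture}
\caption{The torus $Y$ as a rectangle centered at $O$. The surface $Z$, shrunk by the factor $\varepsilon_k$, replaces the shaded disk $|z|<\sigma\varepsilon_k$. The path $\tau_k$ runs from the base point $x_k$ along the ray $\arg z=\theta_k$ and then along the circle $|z|=r_1$. The loops $\alpha_1,\alpha_2$ at $r_1$ follow the dashed path to the corner, run along the side $a$ or $ib$, and return.}\label{fig:loops}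
\end{figure}

\emph{Loops on $Z$.} The surface $Z\setminus\{|s|>\sigma\}$ is compact of genus $g-1$ with one boundary circle. So it contains piecewise smooth loops $\gamma_1,\dots,\gamma_{2g-2}$ based at $s=\sigma$ such that $\prod_{i=1}^{g-1}[\gamma_{2i-1},\gamma_{2i}]$ is homotopic, with fixed base point, to the boundary circle. A small perturbation makes them avoid the finite set $P\cup\Sigma_Z$. The homotopy may cross $P$ and $\Sigma_Z$, which is harmless because $\rho$ in Proposition~\ref{prop:dev} is defined on $\pi_1(X_k)$. Conjugate the loops by an arc of $|s|=\sigma$ from $x_k$ to $\sigma$. The new loops $\gamma_{i,k}$ are based at $x_k$, their product of commutators is the circle $|s|=\sigma$ based at $x_k$, they lie in a fixed compact subset of $\Omega_Z\setminus(P\cup\Sigma_Z)$, and their $\hat{\mathbf g}_Z$-lengths are bounded. By \eqref{eq:Zscale} their $\mathbf g_k$-lengths are at most $C\varepsilon_k\delta_k$.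

\emph{Loops on $Y$.} Choose $r_1\le r_0/2$ with $\{0<|z|\le r_1\}\cap\Sigma=\emptyset$. View $Y$ as the rectangle $[-\frac a2,\frac a2]\times[-\frac b2,\frac b2]$ with opposite sides identified. The punctured torus $Y\setminus O$ retracts radially onto the image of the boundary, a wedge of two circles, namely the sides. Join the point $z=r_1$ to the lower left corner by a path in the closed annulus between the circle $|z|=r_1$ and the boundary of the rectangle, and use it to base the lower and the left side at $r_1$. This gives loops $\alpha_1,\alpha_2$ that freely generate $\pi_1(Y\setminus O,r_1)$ and have classes $a$ and $ib$ in $\pi_1(Y)=\Lambda$. Their commutator is the boundary of the rectangle based at $r_1$, which is homotopic in the annulus to the circle $|z|=r_1$. Let $\tau_k$ be the path from $x_k$ along the ray $\arg z=\theta_k$ to $r_1e^{i\theta_k}$, followed by an arc of $|z|=r_1$ to $r_1$. By Lemma~\ref{lem:ray} and the bound on $u_k-c_k$ on the circle $|z|=r_1$, which is compact in $Y^*$,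
\begin{equation}\label{eq:tau}
\text{the $\mathbf g_k$-length of $\tau_k$ is at most }C\delta_k .
\end{equation}
Put $\alpha_{i,k}=\tau_k\alpha_i\tau_k^{-1}$. The circle $|z|=r_1$ conjugated by $\tau_k$ is homotopic, in the annulus $\sigma\varepsilon_k\le|z|\le r_1$, to the circle $|z|=\sigma\varepsilon_k$ based at $x_k$, which is the circle $|s|=\sigma$. Hence $[\alpha_{1,k},\alpha_{2,k}]=\big(\prod[\gamma_{2i-1,k},\gamma_{2i,k}]\big)^{\pm1}$ in $\pi_1(X_k,x_k)$.

\emph{Holonomies.} Let $f_k$ and $\rho_k$ be given by Proposition~\ref{prop:dev} for $\mathbf g_k$, with $f_k(\tilde x_k)=0$. Put $A_{i,k}=\rho_k(\alpha_{i,k})$ and $\Gamma_k=[A_{1,k},A_{2,k}]$. Then $\Gamma_k=\big(\prod[G_{2i-1,k},G_{2i,k}]\big)^{\pm1}$ in $SU(2)$, where $G_{i,k}=\rho_k(\gamma_{i,k})$ satisfies $|q(G_{i,k})|\le C\varepsilon_k\delta_k$ by Lemma~\ref{lem:algebra}(a). As $\delta_k\le C$, we have $\varepsilon_k\delta_k\to0$, and Lemma~\ref{lem:algebra}(b) gives for large $k$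
\begin{equation}\label{eq:neck}
|p(\Gamma_k)-1|\le C\varepsilon_k^2\delta_k^2,\qquad|q(\Gamma_k)|\le C\varepsilon_k\delta_k .
\end{equation}

\begin{remark}
The bound \eqref{eq:tau} is what makes \eqref{eq:neck} useful. After conjugation by an arbitrary rotation, \eqref{eq:neck} gives only $|p-1|=O(\varepsilon_k\delta_k)$, and this need not be $o(\delta_k^2)$, since nothing prevents $\delta_k$ from being much smaller than $\varepsilon_k$.
\end{remark}

\emph{The maps $f_k$ over $Y$.} To take limits we need the $f_k$ on a fixed surface. Let $E$ be the universal cover of $Y\setminus O$, with base point $\tilde e$ over $r_1$ and deck group $\Pi=\pi_1(Y\setminus O,r_1)$, and let $E_k\subset E$ be the preimage of $Y_k=Y\setminus\{|z|\le\varepsilon_k\}$. For $\varepsilon_k<r_1$ the inclusion $Y_k\subset Y\setminus O$ is a homotopy equivalence, so $E_k$ is the universal cover of $Y_k$. The sets $E_k$ exhaust $E$. Lift the inclusion $Y_k\subset X_k$ to a map $\iota_k\colon E_k\to\widetilde X_k$ that sends $\tilde e$ to the endpoint of the lift of $\tau_k$ from $\tilde x_k$. For $\beta\in\Pi$ the maps $\iota_k\circ\beta$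 and $(\tau_k\beta\tau_k^{-1})\circ\iota_k$ lift the same map, and both send $\tilde e$ to the endpoint of the lift of $\tau_k\beta$, so they agree. We write $f_k$ again for $f_k\circ\iota_k$. It is a developing map of $e^{2u_k}|dz|^2$ on $E_k$, with
\begin{equation}\label{eq:equiv}
f_k\circ\alpha_i=A_{i,k}\cdot f_k,\qquad f_k\circ[\alpha_1,\alpha_2]=\Gamma_k\cdot f_k,\qquad d(0,f_k(\tilde e))\le C\delta_k .
\end{equation}

Limits of the $f_k$ will descend from $E$ to the plane, for the following reason. Denote by $\widetilde\Sigma$ the preimage of $\Sigma$, in $E$ or in $\mathbb C$.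

\begin{lemma}\label{lem:descent}
Let $W\colon E\setminus\widetilde\Sigma\to\mathbb{CP}^1$ be holomorphic and nonconstant, with $W\circ\alpha_i=\phi_i\circ W$ for M\"obius transformations $\phi_1,\phi_2$, and $W\circ[\alpha_1,\alpha_2]=W$. Then $W$ descends to $\mathbb C\setminus(\Lambda\cup\widetilde\Sigma)$, and there $W(z+a)=\phi_1(W(z))$, $W(z+ib)=\phi_2(W(z))$.
\end{lemma}

\begin{proof}
Since $\alpha_1,\alpha_2$ generate $\Pi$, every $\beta\in\Pi$ satisfies $W\circ\beta=\phi(\beta)\circ W$ for a M\"obius transformation $\phi(\beta)$, which is unique because $W$ is not constant. So $\phi$ is a homomorphism, and its kernel is a normal subgroup that contains $[\alpha_1,\alpha_2]$. The covering $\mathbb C\setminus\Lambda\to Y\setminus O$ is the quotient of $E$ by the kernel of $\Pi\to\Lambda$. As $\Pi$ is free on $\alpha_1,\alpha_2$ and these map to the basis $a,ib$, that kernel is the normal closure of $[\alpha_1,\alpha_2]$, and $\alpha_1,\alpha_2$ induce the translations by $a$ and $ib$.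
\end{proof}

\section{The two limits}\label{sec:limits}

In both cases we produce a function $W$ to which Proposition~\ref{prop:rigid} applies. The work is to extend the limit over $\Lambda$ and $\widetilde\Sigma$.

\subsection{No collapse}

Here $\Sigma=\emptyset$ and $u_k\to u$ in $C^\infty_{\mathrm{loc}}(Y\setminus O)$, with $\int_{Y\setminus O}e^{2u}\le\mathcal A$. The maps $f_k$ stretch Euclidean lengths by the locally bounded factors $e^{u_k}$ and take values in a compact space. By the Arzel\`a--Ascoli theorem a subsequence converges locally uniformly on $E$ to a holomorphic map $f\colon E\to\mathbb{CP}^1$. In the charts $w$ and $1/w$ of $\mathbb{CP}^1$ the derivatives converge too, so $f^*\mathbf g_0=e^{2u}|dz|^2$ and $f$ is an immersion. We may assume $A_{i,k}\to A_i\in SU(2)$. Then $f\circ\alpha_i=A_i\cdot f$, and \eqref{eq:neck} gives $\Gamma_k\to1$, so $[A_1,A_2]=1$ and $f\circ[\alpha_1,\alpha_2]=f$. By Lemma~\ref{lem:descent}, $f$ descends to $\mathbb C\setminus\Lambda$.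

On a small punctured disk about a point of $\Lambda$ the area of $f^*\mathbf g_0$ is at most $\mathcal A$, and it equals the integral over $\mathbb{CP}^1$ of the number of preimages. At an essential singularity, by Picard's great theorem, all values but at most two have infinitely many preimages, and the area would be infinite. So $f$ extends to a meromorphic function on $\mathbb C$.

The commuting matrices $A_1,A_2\in SU(2)$ are simultaneously diagonalizable: there is $\Theta\in SU(2)$ with $\Theta A_j\Theta^{-1}=\mathrm{diag}(e^{i\phi_j},e^{-i\phi_j})$. The function $W=\Theta\cdot f$ satisfies the hypotheses of Proposition~\ref{prop:rigid} with $\chi_j=e^{2i\phi_j}$ and $t_1=t_2=0$. This contradicts $\operatorname{Im}(\bar t_1t_2)\ne0$.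

\subsection{Collapse}

Here $\delta_k\to0$ and $u_k-c_k\to h$ in $C^\infty_{\mathrm{loc}}(Y^*)$. The limit $h$ is harmonic, because $\Delta(u_k-c_k)=-\delta_k^2e^{2(u_k-c_k)}\to0$. The images of the $f_k$ shrink to the point $0$, so we magnify them by $1/\delta_k$; in the limit the sphere becomes the plane and rotations become Euclidean motions.

\emph{The limit $W$.} Let $K\subset E\setminus\widetilde\Sigma$ be compact. Cover $K$ by finitely many closed disks in the connected surface $E\setminus\widetilde\Sigma$ and join their centers to $\tilde e$. This shows that every point of $K$ is joined to $\tilde e$ by a path of bounded Euclidean length in a fixed compact subset of $E\setminus\widetilde\Sigma$, where $e^{u_k}\le C\delta_k$. With \eqref{eq:equiv} we get $d(0,f_k)\le C_K\delta_k$, hence $|f_k|\le C_K\delta_k$ on $K$ for large $k$. So $F_k=2f_k/\delta_k$ is locally bounded, and by Montel's theorem a subsequence converges locally uniformly on $E\setminus\widetilde\Sigma$ to a holomorphic function $W$. By \eqref{eq:liouville}, $|F_k'|=e^{u_k-c_k}(1+|f_k|^2)$, so $|W'|=e^h>0$.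

Write $p_i,q_i$ for the entries of $A_{i,k}$, suppressing $k$. Since $A_{i,k}$ is an isometry and $A_{i,k}\cdot f_k(\tilde e)=f_k(\alpha_i\tilde e)$,
\[
d(0,A_{i,k}\cdot0)\le d\big(0,f_k(\alpha_i\tilde e)\big)+d\big(f_k(\tilde e),0\big)\le C\delta_k ,
\]
so $|q_i|\le C\delta_k$ by Lemma~\ref{lem:algebra}(a), and $|p_i|\to1$. By \eqref{eq:equiv},
\[
F_k\circ\alpha_i=\frac{p_iF_k+2q_i/\delta_k}{\bar p_i-\bar q_if_k}.
\]
Pass to a subsequence along which the limits
\begin{equation}\label{eq:chit}
\chi_i=\lim\frac{p_i}{\bar p_i},\qquad t_i=\lim\frac{2q_i}{\delta_k\bar p_i}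
\end{equation}
exist. Then $|\chi_i|=1$ and $W\circ\alpha_i=\chi_iW+t_i$. The same formula for $\Gamma_k$, where $p(\Gamma_k)\to1$ and $q(\Gamma_k)/\delta_k\to0$ by \eqref{eq:neck}, gives $W\circ[\alpha_1,\alpha_2]=W$. By Lemma~\ref{lem:descent}, $W$ descends to a holomorphic function on $\mathbb C\setminus(\Lambda\cup\widetilde\Sigma)$ that satisfies \eqref{eq:affine}.

\emph{Extension over $\widetilde\Sigma$.} Let $x\in\Sigma$ and let $D$ be a disk about $x$ with $\overline D\cap(O\cup\Sigma)=\{x\}$. The metrics $\mathbf g_k$ are smooth on $D$, so by Lemma~\ref{lem:schwarz} the Schwarzians $\{F_k,z\}=\{f_k,z\}$ converge on $D$ to a holomorphic function $S$. Off $x$ they converge to $\{W,z\}$, because $F_k\to W$ and $W'\ne0$. On a lift of $D\setminus x$ to $\mathbb C$, the function $W$ is therefore a M\"obius transform of $y_1/y_2$, where $y_1,y_2$ are independent solutions of $y''+\frac12Sy=0$ on $D$: this holds near one point and then everywhere by analytic continuation. So $W$ extends over the lifts of $x$ as an immersion into $\mathbb{CP}^1$.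

\emph{Extension over $\Lambda$.} There is no area bound for $|W'|^2|dz|^2$, so Picard's theorem does not apply. Instead we use that \eqref{eq:ring} holds at all scales with one constant. Fix $\rho$ with $8\rho<r_1$. On $\overline{R_\rho}\subset Y^*$ we have $u_k-c_k\to h$ uniformly, so \eqref{eq:ring} shows that $c_{\rho,k}-c_k$ is bounded in $k$. If $d_\rho$ is a limit point of this sequence, \eqref{eq:ring} gives $\int_{R_\rho}|h-d_\rho|\le C\rho^2$ with $C$ independent of $\rho$. The mean value property on disks of radius $\rho$ gives $|h-d_\rho|\le C/\pi$ on the circle $|z|=2\rho$. So on every small circle about $0$ the function $h$ differs from a constant by at most $C/\pi$. On $0<|z|<r_1$ the function $W'$ is holomorphic without zeros; if $j$ is its winding number about $0$, then $W'=z^je^{G}$ with $G=\sum_{n\in\mathbb Z}a_nz^n$ holomorphic there, and $h=j\log|z|+\operatorname{Re}G$. For $n\ge1$,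
\[
\frac1{2\pi}\int_0^{2\pi}h(re^{i\theta})e^{-in\theta}\,d\theta=\tfrac12\big(a_nr^n+\bar a_{-n}r^{-n}\big).
\]
The left side does not change when a constant is subtracted from $h$, so it is bounded as $r\to0$, and $a_{-n}=0$. Thus $G$ is holomorphic at $0$, and $W'$ is meromorphic at $0$. Since $W$ is single-valued near $0$, its Laurent series has finitely many negative terms, as that of $W'$ does. So $W$ is meromorphic at $0$ and, by \eqref{eq:affine}, at all points of $\Lambda$.

\emph{Conclusion.} The function $W$ satisfies the hypotheses of Proposition~\ref{prop:rigid}, so $\chi_1=\chi_2=1$ and $\operatorname{Im}(\bar t_1t_2)\ne0$. From $p_i/\bar p_i\to1$ and $|p_i|\to1$ we get $p_i^2\to1$, and along a subsequence $p_i\to s_i\in\{\pm1\}$. Then \eqref{eq:chit} gives $q_i=\frac12\delta_ks_i(t_i+o(1))$, and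
\[
2\,|\operatorname{Im}(\bar q_1q_2)|=\tfrac12\,\delta_k^2\,\big(|\operatorname{Im}(\bar t_1t_2)|+o(1)\big).
\]
On the other hand, Lemma~\ref{lem:algebra}(c), the bounds \eqref{eq:neck} and $|q_i|\le C\delta_k$ give
\[
2\,|\operatorname{Im}(\bar q_1q_2)|\le C\varepsilon_k^2\delta_k^2+C\varepsilon_k\delta_k\cdot\delta_k=o(\delta_k^2).
\]
Dividing by $\delta_k^2$ and letting $k\to\infty$ yields $\operatorname{Im}(\bar t_1t_2)=0$, a contradiction.

Both cases are impossible, and Theorem~\ref{thm:main} is proved. \qed

\begin{remark}
In the collapsing case the poles of $W$ are exactly the points of $\widetilde\Sigma$, and each point of $\Sigma$ carries the area of one sphere. Indeed, for $x\in\Sigma$ and small $r$ the flux $\oint_{|z-x|=r}\partial_ru_k=-\mu_k(\{|z-x|<r\})$ tends to $-\mu(\{x\})\le-\pi$, and it tends to the flux of $h=\log|W'|$, which is $0$ if $W$ is finite at $x$ and $-4\pi$ at a simple pole. So the integer $n=m$ in the Lam\'e equation counts the spheres that split off in $Y\setminus O$; the flat scenario of Section~\ref{sec:idea} is $m=0$, and Example~\ref{ex:one} has the shape of a limit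 with $m=1$.
\end{remark}

\section{The role of the hypotheses}\label{sec:hyp}

\emph{The angle.} That the angle is a multiple of $2\pi$ is used to extend the developing map over $P$. That the multiple is odd is used for the lift to $SU(2)$. Without the lift, arbitrary matrices representing the holonomies would satisfy the relation along the neck only up to a sign. In the collapsing case this sign is $+1$ for large $k$ anyway, since both sides tend to $1$ by Lemma~\ref{lem:algebra}(b). Without collapse the sign matters, because two rotations may commute in $SO(3)$ without having a common fixed point, and limits of this kind exist on every torus $\mathbb C/\Lambda$. Let $\wp_{2\Lambda}$ be the Weierstrass function of $2\Lambda$. It identifies the quotient of $\mathbb C/2\Lambda$ by $z\mapsto-z$ with $\mathbb{CP}^1$, and it is an immersion off $\Lambda$ with local degree $2$ on $\Lambda$. Translations by elements of $\Lambda$ commute with $z\mapsto-z$ modulo $2\Lambda$, so they induce a group of four M\"obius transformations, which is conjugate into $PSU(2)$ because it is finite. After this conjugation,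 the pullback of $\mathbf g_0$ descends to a spherical metric on $\mathbb C/\Lambda$ with one conical point of angle $4\pi$. The inequality $\ell\ge g$ only removes the cases in which \eqref{eq:area} already forbids a metric.

\emph{The position of $P$.} The proof of Lemma~\ref{lem:mono} needs the torus side of the neck to be free of conical points. A point of angle $2\pi(2\ell+1)$ on that side would subtract $4\pi\ell$ from the flux $2\pi r\bar u_k'(r)$, and since $4\pi\ell>\mathcal A$ the circle means would decrease in $r$.

\emph{The shape of $Y$.} Rectangularity enters only through Proposition~\ref{prop:rigid}. For the hexagonal torus, the function $W$ of Example~\ref{ex:hex} has local degree $3$ on $\Lambda'$ and the periods act on it by rotations about $0$. So $W^*\mathbf g_0$ is a spherical metric on $\mathbb C/\Lambda'$ with one conical point of angle $6\pi$, whose holonomies lift to commuting diagonal matrices, and the argument that excludes the case of no collapse breaks down for this torus. Nothing is used about $Z$, $P$, $Q$ and $s$ beyond their being fixed as $\varepsilon\to0$.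

\begin{thebibliography}{1}

\bibitem{MM} Andrei Moroianu and Sergiu Moroianu, \emph{Ricci surfaces}, arXiv:1206.1620 (2012).

\end{thebibliography}
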